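# The Hardy–Littlewood maximal operator on Riesz–Morrey spaces

## A plateau, sixteen spikes, and two suprema

For a locally integrable function $f$ on the line, consider
$$\Gamma(f):=\sup\sum_j |S_j|^{-1/2}\Big(\int_{S_j}|f|\Big)^2 ,$$
where the supremum runs over all families of intervals $S_j$ of finite length whose interiors are pairwise disjoint. Let $f$ be the plateau $\mathbf 1_R$ with $R=(0,1)$. For any interval $S$ we have $|S\cap R|\le |S|$, so
$$|S|^{-1/2}|S\cap R|^2\le |S\cap R|^{3/2}\le |S\cap R| ,$$
and summing over a disjoint family gives at most $|R|=1$. The single interval $S=R$ gives exactly $1$. Hence $\Gamma(\mathbf 1_R)=1$.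

Now take the maximal function $\mathcal M f(x)=\sup_{Q\ni x}|Q|^{-1}\int_Q|f|$, the supremum being over intervals $Q$ containing $x$. For $f=\mathbf 1_R$ it equals $1$ on $R$, it equals $1/x$ for $x>1$ (use intervals starting at $0$ and ending just after $x$), and it equals $1/(1-x)$ for $x<0$. On $(1,2)$ and on $(-1,0)$ it is at least $\frac12$. If $\mathcal Mf\ge b$ on an interval $S$, then $S$ contributes at least $|S|^{-1/2}(b|S|)^2=b^2|S|^{3/2}$ to the sum. The three disjoint intervals $(-1,0),(0,1),(1,2)$ therefore give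
$$\Gamma(\mathcal M\mathbf 1_R)\ge \tfrac14+1+\tfrac14=\tfrac32 .$$
The maximal function has gained $\frac12$, and the gain sits *beside* the plateau.

Next, put spikes on the plateau. Divide $R$ into $16$ cells of length $\frac1{16}$. In the middle of each cell put a spike of width $t=10^{-12}$ and height $a=\frac14\cdot10^{9}$; let $g$ be the sum of the spikes and $h=\mathbf 1_R+g$. The numbers are chosen so that $16\,t^{3/2}a^2=1$. One spike has mass $ta=0.00025$, and all of them together have mass $0.004$. Let us try some families for $h$.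

* The interval $R$ alone gives $(1.004)^2\approx1.008$. It sees the plateau, and hardly notices the spikes.
* The $16$ spike intervals give $16\,t^{-1/2}(t(a+1))^2=(1+4\cdot 10^{-9})^2\approx 1$. They see the spikes, and hardly notice the plateau.
* The $16$ cells give $16\cdot 4\cdot(0.0625+0.00025)^2\approx0.252$.
* The interval $(0,\frac12)$ together with the $8$ spikes in the other half gives about $\sqrt2\,(0.502)^2+\frac12\approx0.856$.
* The interval from the right end of the first spike to the left end of the last spike, together with these two spikes, gives about $(0.941)^2/\sqrt{0.9375}+\frac2{16}\approx1.04$.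

The last line shows a small boundary effect, which comes from stopping just short of a spike. Apart from it, the trials stay near $1$: an interval that collects from the plateau uses up territory, and the spikes in that territory are lost to the other intervals.

For $\mathcal Mh$ there is no such conflict. On each spike $\mathcal Mh\ge a$, and on the two intervals of length $t$ adjacent to a spike $\mathcal Mh\ge a/2$. So the $16$ spikes contribute at least $16\,t^{3/2}a^2=1$, and their $32$ neighbors at least $32\cdot\frac14t^{3/2}a^2=\frac12$. All of these lie inside $R$. The intervals $(-1,0)$ and $(1,2)$ are still available and contribute at least $\frac12$. In total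
$$\Gamma(\mathcal Mh)\ge1+\tfrac12+\tfrac12=2 .$$
The plateau can be collected from *outside* $R$, the spikes from *inside* $R$, and the two gains add up. If one could repeat this, with $\Gamma$ staying bounded while every new layer adds $\frac12$ to the maximal side, there would be no inequality $\Gamma(\mathcal Mf)\le C\,\Gamma(f)$.

## Riesz–Morrey spaces and three theorems

Throughout, a *cube* is a cube in $\mathbb R^n$ of finite side length with sides parallel to the axes, not necessarily open or closed; $\ell(S)$ is the side length of $S$. The symbol $\mathcal X$ denotes either $\mathbb R^n$ or a given cube $Q_0$. A family of cubes is *interior pairwise disjoint* if the interiors are pairwise disjoint; such a family is countable, since each interior contains a rational point.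

**Definition (Riesz–Morrey space).** For $p,q\in[1,\infty]$ and $\alpha\in\mathbb R$, the space $RM_{p,q,\alpha}(\mathcal X)$ is the set of all locally integrable $f$ on $\mathcal X$ for which
$$\|f\|_{RM_{p,q,\alpha}(\mathcal X)}:=\begin{cases}\displaystyle\sup\Big[\sum_j|Q_j|^{1-p\alpha-\frac pq}\|f\|_{L^q(Q_j)}^p\Big]^{\frac1p}, & p\in[1,\infty),\\[2mm] \displaystyle\sup_{\text{cube }Q\subset\mathcal X}|Q|^{-\alpha-\frac1q}\|f\|_{L^q(Q)}, & p=\infty,\end{cases}$$
is finite; for $p<\infty$ the supremum is over all collections $\{Q_j\}_j$ of interior pairwise disjoint cubes contained in $\mathcal X$.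

For $n=1$, $p=2$, $q=1$, $\alpha=-\frac14$ the exponent is $1+\frac12-2=-\frac12$, so $\Gamma(f)=\|f\|_{RM_{2,1,-1/4}(\mathbb R)}^2$. For $p=\infty$ the space is the Morrey space $M_q^{-1/\alpha}(\mathcal X)$, this norm being its definition for every $\alpha$, including $\alpha=0$.

It helps to write the norm with averages. Put $A_u(Q):=|Q|^{-1/u}\|f\|_{L^u(Q)}$, and $A_\infty(Q):=\|f\|_{L^\infty(Q)}$. Then
$$|Q|^{1-p\alpha-\frac pu}\|f\|_{L^u(Q)}^p=|Q|^{1-p\alpha}A_u(Q)^p. \tag{1}$$
By Jensen's inequality $A_u(Q)$ increases with $u$. So for fixed $p,\alpha$ the norm of $RM_{p,u,\alpha}$ increases with $u$, and $RM_{p,1,\alpha}(\mathcal X)$ is the largest of these spaces. We write $\|g\|_{RM_{p,u,\alpha}(\mathcal X)}$ also for the value, possibly $+\infty$, of the defining supremum for a measurable $g$.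

**Definition (maximal operator).** For $f\in L^1_{\rm loc}(\mathcal X)$ and $x\in\mathcal X$,
$$\mathcal M(f)(x):=\sup_{Q\ni x}\frac1{|Q|}\int_Q|f(y)|\,dy,$$
the supremum being over all cubes $Q\subset\mathcal X$ containing $x$.

This function is measurable. Let $x$ be an interior point of $\mathcal X$ and let $Q\subset \mathcal X$ be a cube of side $\ell$ containing $x$. For small $\epsilon>0$ there is an open cube $Q_\epsilon\subset\mathcal X$ of side $\ell-\epsilon$ containing $x$ whose faces tend to those of $Q$: in each coordinate, let $[c,c+\ell]$ be the closed projection of $Q$; use the interval $(c+\frac\epsilon2,c+\ell-\frac\epsilon2)$ if $c<x_k<c+\ell$, the interval $(c-\frac\epsilon2,c+\ell-\frac{3\epsilon}2)$ if $x_k=c$, and its mirror image if $x_k=c+\ell$. The shifted intervals stay inside the projection of $\mathcal X$ for small $\epsilon$, because $x$ is interior to $\mathcal X$. By Fatou's lemma, the average over $Q$ is at most the lower limit of the averages over $Q_\epsilon$. So at interior points the supremum may be taken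 over open cubes, its superlevel sets are open, and the boundary of $\mathcal X$ is a null set.

Two facts are taken as known: $\mathcal M$ is bounded on $L^q(\mathcal X)$ for $q\in(1,\infty]$, and $\mathcal M$ is bounded on $M_q^{-1/\alpha}(\mathcal X)$ for $q\in(1,\infty]$ and $\alpha\in[-\frac1q,0]$. The problem, posed in Jin Tao, Dachun Yang and Wen Yuan, "A Survey on Function Spaces of John–Nirenberg Type", arXiv:2108.01511 (2021), concerns what lies between: for $p\in(1,\infty)$, $q\in[1,p)$ and $\alpha\in(\frac1p-\frac1q,0)$, is $\mathcal M$ bounded on $RM_{p,q,\alpha}(\mathcal X)$? The answer is no, for every such triple and both choices of $\mathcal X$.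

**Theorem A.** Let $p\in(1,\infty)$, $q\in[1,p)$, $\alpha\in(\frac1p-\frac1q,0)$, and let $\mathcal X$ be $\mathbb R^n$ or a cube $Q_0$. There are bounded functions $F_L\ge0$ $(L=0,1,2,\dots)$ and $c>0$ such that $\sup_L\|F_L\|_{RM_{p,q,\alpha}(\mathcal X)}<\infty$ and, for every $u\in[1,\infty]$,
$$\|\mathcal M(F_L)\|_{RM_{p,u,\alpha}(\mathcal X)}\ge c\,L^{1/p}.$$
In particular (take $u=q$), $\mathcal M$ is unbounded on $RM_{p,q,\alpha}(\mathcal X)$.

**Theorem B.** Under the same hypotheses there is a single $f\in RM_{p,q,\alpha}(\mathcal X)$ with $\|\mathcal M(f)\|_{RM_{p,u,\alpha}(\mathcal X)}=\infty$ for every $u\in[1,\infty]$. So $\mathcal M$ does not map $RM_{p,q,\alpha}(\mathcal X)$ into any $RM_{p,u,\alpha}(\mathcal X)$, including the largest one, $u=1$.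

**Theorem C.** Let $p\in[1,\infty)$, $q\in[1,\infty]$, $\alpha\in\mathbb R$. Then $\mathcal M$ is bounded on $RM_{p,q,\alpha}(\mathcal X)$ if and only if the space is $\{0\}$ or is a Lebesgue space $L^u(\mathcal X)$ with $u>1$ (equivalent norms). It is unbounded exactly when

* (a) $q<p$ and $\frac1p-\frac1q<\alpha<0$; or
* (b) $q=1$ and $\alpha=\frac1p-1$ (if $\mathcal X=\mathbb R^n$), respectively $\alpha\le\frac1p-1$ (if $\mathcal X=Q_0$). In this case the space is $L^1(\mathcal X)$.

## Exponents, and what one bump can and cannot do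

Until Theorem C, fix $p,q,\alpha$ as in Theorem A and put
$$\beta:=-p\alpha>0,\qquad r:=\frac pq>1,\qquad s:=r-1-\beta .$$
Multiplying $\alpha>\frac1p-\frac1q$ by $p$ gives $-\beta>1-r$, that is,
$$1+\beta<r,\qquad s>0. \tag{2}$$
Since $1-p\alpha-\frac pq=1+\beta-r=-s$, the summand of the norm is
$$F(S;f):=|S|^{-s}\Big(\int_S|f|^q\Big)^r=|S|^{-s}\|f\|_{L^q(S)}^p,\qquad G(f):=\sup\sum_jF(S_j;f),$$
where the supremum is over all interior pairwise disjoint families of cubes in $\mathbb R^n$. Thus $G(f)^{1/p}=\|f\|_{RM_{p,q,\alpha}(\mathbb R^n)}$. In the opening example $\beta=\frac12$, $r=2$, $s=\frac12$, and $G=\Gamma$.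

Let $R:=(0,1)^n$. Since $|S\cap R|\le|S|$, $s>0$ and $r-s=1+\beta$,
$$F(S;\mathbf 1_R)=|S|^{-s}|S\cap R|^r\le|S\cap R|^{1+\beta}. \tag{3}$$
As $|S\cap R|\le1$, summing gives $G(\mathbf 1_R)\le\sup\sum_j|S_j\cap R|\le1$. If $f$ is bounded and vanishes outside $R$, then $|f|\le\|f\|_\infty\mathbf 1_R$, so
$$G(f)\le\|f\|_\infty^p<\infty. \tag{4}$$

The first thing one would test is the indicator of one cube. It can never disprove boundedness. Put $\sigma:=p/(1+\beta)$; by (2), $\sigma>p/r=q\ge1$. Hölder's inequality with exponent $\sigma/q$ gives $\int_S|f|^q\le|S|^{1-q/\sigma}\big(\int_S|f|^\sigma\big)^{q/\sigma}$. Raise this to the power $r$: since $r-p/\sigma=r-1-\beta=s$, we get $F(S;f)\le\|f\|_{L^\sigma(S)}^p$. As $p/\sigma=1+\beta\ge1$, summing over a disjoint family yields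
$$G(f)\le\|f\|_{L^\sigma(\mathbb R^n)}^p .$$
Since $\mathcal M$ is bounded on $L^\sigma(\mathbb R^n)$, it follows that $G(\mathcal Mf)\le C\|f\|_{L^\sigma}^p$. For the indicator of a cube $E$ the right side is $C|E|^{1+\beta}$, while the single cube $E$ gives $G(\mathbf 1_E)\ge|E|^{-s}|E|^r=|E|^{1+\beta}$. So the ratio $G(\mathcal M\mathbf 1_E)/G(\mathbf 1_E)$ is bounded over all cubes $E$. In the opening example $\sigma=\frac43$ and $\int(\mathcal M\mathbf 1_R)^{4/3}=1+2\int_0^\infty(1+y)^{-4/3}dy=7$, so $\frac32\le\Gamma(\mathcal M\mathbf 1_R)\le7^{3/2}$.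

Could one then prove boundedness? Take $\mathcal X=\mathbb R^n$, $q>1$, let $\{S_j\}$ be interior disjoint, and let $3S_j$ be the cube concentric with $S_j$ and three times as large. The usual opening move splits $f=f\mathbf 1_{3S_j}+f\mathbf 1_{\mathbb R^n\setminus3S_j}$ on each $S_j$. For the local part, the $L^q$ bound gives
$$\sum_jF\big(S_j;\mathcal M(f\mathbf 1_{3S_j})\big)\le C\sum_j|S_j|^{-s}\|f\|_{L^q(3S_j)}^p=C\,3^{ns}\sum_jF(3S_j;f).$$
To finish, one wants $\sum_jF(3S_j;f)\le C'G(f)$. For $p=\infty$ the norm tests one cube at a time, and $3S_j$ is as admissible as $S_j$. For $p<\infty$ the argument stops exactly here, since the cubes $3S_j$ may overlap without bound. For the bump $\mathbf 1_{(0,1)}$ on the line the overlap does no harm: the intervals $S_k=(2^k,2^{k+1})$, $k\ge0$, have $3S_k=(0,3\cdot2^k)\supset(0,1)$, but $F(3S_k;\mathbf 1_{(0,1)})=(3\cdot 2^k)^{-s}$ is summable because $s>0$. What hurts is a function that carries a full share of norm at many scales, so that nested enlarged cubes each find a share of their own.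 The plateau with spikes is such a function with two scales. After Theorem A we shall see that $\sum_jF(3S_j;f)\le C'G(f)$ does fail.

## Adding one layer

We need a version of the maximal function that can be copied inside small cells. Let
$$J:=(-1,2)^n\supset R .$$
For $f\ge0$ vanishing outside $R$ and $x\in J$, let $M_Jf(x)$ be the supremum of the averages of $f$ over *open* cubes $Q\subset J$ with $x\in Q$. Let
$$m(f):=\sup\sum_j|S_j|^{1+\beta}\big(\inf_{S_j}M_Jf\big)^p,$$
the supremum being over finite families of pairwise disjoint open cubes $S_j\subset J$. For bounded $f$ it is finite, since $M_Jf\le\|f\|_\infty$ and $\sum_j|S_j|^{1+\beta}\le|J|^{1+\beta}$. In the opening example, the intervals $(-1,0),(0,1),(1,2)$ show that $m(\mathbf 1_R)\ge\frac32$. We use $m$ because it records only the infimum of the maximal function on each cube; this is why the result will hold for every $u$.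

**Proposition.** Let $f\ge0$ be bounded and vanish outside $R$, and let $\varepsilon>0$. There is a bounded $h\ge0$ vanishing outside $R$ with
$$G(h)\le\max\{1,G(f)\}+\varepsilon,\qquad m(h)\ge m(f)+2^{-np}.$$

The norm side takes a *maximum* of the old function and the plateau, while the maximal side takes a *sum*. The function $h$ is the plateau $\mathbf 1_R$ plus many tiny tall copies of $f$, spread evenly over $R$.

**Step 1: construction.** We place scaled copies of $f$ so that each carries the fraction $1/N$ of the norm quantity. Let $K\ge1$ be an integer and $N=K^n$. Up to a null set, divide $R$ into $N$ open cubes $U_i$ ("cells") of side $1/K$, with centers $z_i$. Let $0<t<\frac1{12K}$ and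
$$\varphi_i(x)=y_i+tx,\qquad y_i=z_i-\tfrac t2(1,\dots,1).$$
Both $R$ and $J$ have center $(\frac12,\dots,\frac12)$, so $\varphi_i(R)$ and $\varphi_i(J)$ are centered at $z_i$, with sides $t$ and $3t<1/K$. Hence $\varphi_i(R)\subset\varphi_i(J)\subset U_i$. Define $a>0$ by
$$N\,t^{n(1+\beta)}a^p=1 \tag{5}$$
and put
$$g_i:=a\,f\circ\varphi_i^{-1}\ \ (\text{zero outside }\varphi_i(R)),\qquad g:=\sum_ig_i,\qquad h:=\mathbf 1_R+g .$$
Clearly $h\ge0$ is bounded and vanishes outside $R$. By change of variables, for every cube $S$,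
$$F(\varphi_i(S);g_i)=\big(t^n|S|\big)^{-s}\Big(t^na^q\int_Sf^q\Big)^r=t^{n(r-s)}a^{p}F(S;f)=t^{n(1+\beta)}a^pF(S;f)=\frac1NF(S;f).$$
Since $\varphi_i$ maps interior disjoint families of cubes bijectively onto such families,
$$G(g_i)=\frac{G(f)}N. \tag{6}$$

**Step 2: lower bound for $m(h)$.** We collect the old gain inside the cells and the new gain outside $R$. Let $\{S_j\}$ be a finite family of pairwise disjoint open cubes in $J$. If $x\in Q$ with $Q\subset J$ an open cube, then $\varphi_i(Q)$ is an open cube containing $\varphi_i(x)$ and contained in $\varphi_i(J)\subset R\subset J$. The average of $h\ge g_i$ over it is at least $a$ times the average of $f$ over $Q$. Therefore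
$$M_Jh\ge a\,(M_Jf)\circ\varphi_i^{-1}\quad\text{on }\varphi_i(J).$$
The cubes $\varphi_i(S_j)$, for all $i$ and $j$, are pairwise disjoint: for different $i$ they lie in different cells, and for equal $i$ because $\varphi_i$ is injective. They lie in $R$, and by (5) they contribute at least
$$\sum_{i}t^{n(1+\beta)}a^p\sum_j|S_j|^{1+\beta}\big(\inf_{S_j}M_Jf\big)^p=\sum_j|S_j|^{1+\beta}\big(\inf_{S_j}M_Jf\big)^p.$$
Add to the family the open cube $Q^*=(1,2)\times(0,1)^{n-1}\subset J$, which is disjoint from $R$. For $x\in Q^*$ the open cube $(0,2)^n\subset J$ contains $x$ and $R$, so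
$$M_Jh(x)\ge2^{-n}\int_Rh\ge2^{-n}.$$
As $|Q^*|=1$, this cube contributes at least $2^{-np}$. Taking the supremum over $\{S_j\}$ gives $m(h)\ge m(f)+2^{-np}$. This holds for all admissible $K$ and $t$.

**Step 3: sorting the cubes of a competing family.** We now fix any family competing in $G(h)$ and separate cubes by what they can see. Fix $\delta\in(0,1)$, let $\rho:=\frac1{2K}$, and let $K$ be so large that $\rho^n<\delta$. For an interior pairwise disjoint family $\mathcal S$ of cubes set
$$\mathcal H=\{S\in\mathcal S:|S\cap R|\ge\delta\},\qquad\mathcal L=\{S\in\mathcal S:\ell(S)\ge\rho\},\qquad\mathcal T=\mathcal S\setminus\mathcal L .$$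
Since $|R|=1$ and cubes of $\mathcal S$ overlap only in null sets, $\#\mathcal H\le1/\delta$. If $S\in\mathcal H$, then $|S|\ge\delta>\rho^n$, so $\mathcal H\subset\mathcal L$; in particular $\mathcal H\cap\mathcal T=\emptyset$.

Cubes in $\mathcal H$ should see mainly the plateau and cubes in $\mathcal T$ mainly the spikes; everything else should be an error. By Minkowski's inequality in $L^q(S)$, $F(S;h)^{1/p}\le F(S;\mathbf 1_R)^{1/p}+F(S;g)^{1/p}$. Declare as main term $F(S;\mathbf 1_R)^{1/p}$ if $S\in\mathcal H$, $F(S;g)^{1/p}$ if $S\in\mathcal T$, and $0$ if $S\in\mathcal L\setminus\mathcal H$. The terms left over are $F(S;\mathbf 1_R)^{1/p}$ for $S\notin\mathcal H$ and $F(S;g)^{1/p}$ for $S\in\mathcal L$. Minkowski's inequality in $\ell^p(\mathcal S)$ gives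
$$\Big(\sum_{\mathcal S}F(S;h)\Big)^{1/p}\le\Big[\sum_{\mathcal H}F(S;\mathbf 1_R)+\sum_{\mathcal T}F(S;g)\Big]^{1/p}+\Big(\sum_{\mathcal S\setminus\mathcal H}F(S;\mathbf 1_R)\Big)^{1/p}+\Big(\sum_{\mathcal L}F(S;g)\Big)^{1/p}. \tag{7}$$

**Step 4: cubes that see little of $R$ collect little from the plateau.** This handles the second term of (7), and it uses $\beta>0$. If $S\notin\mathcal H$, then $|S\cap R|<\delta$, so by (3)
$$\sum_{\mathcal S\setminus\mathcal H}F(S;\mathbf 1_R)\le\sum_{\mathcal S\setminus\mathcal H}|S\cap R|^{1+\beta}\le\delta^\beta\sum_{\mathcal S}|S\cap R|\le\delta^\beta .$$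

**Step 5: large cubes collect little from the spikes.** This handles the third term of (7), and it uses $1+\beta<r$. If $S\in\mathcal L$ and $|S\cap R|=0$, then $F(S;g)=0$. If $|S\cap R|>0$, pick a point of $S\cap R$ and a cube of side $\rho\le\frac12$ inside $S$ containing it; this cube lies in $[-1,2]^n$. Cubes chosen for different $S$ have disjoint interiors, so there are at most $(3/\rho)^n=(6K)^n$ such $S$. Each of them has $|S|\ge\rho^n$, hence contributes at most $\rho^{-ns}\big(\int g^q\big)^r$. The supports of the $g_i$ are disjoint, and (5) gives $a^q=(a^p)^{1/r}=N^{-1/r}t^{-n(1+\beta)/r}$, so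
$$\int g^q=N\,t^na^q\int f^q=N^{1-\frac1r}\,t^{\,n\left(1-\frac{1+\beta}r\right)}\int f^q .$$
The exponent of $t$ is positive by (2), so for fixed $K$ this tends to $0$ as $t\to0$. The third term of (7) is thus at most
$$\eta(t):=\Big[(6K)^n\rho^{-ns}\Big(\int g^q\Big)^r\Big]^{1/p},$$
which depends on $K$, $f$ and $t$ but not on $\mathcal S$ or $\delta$, and $\eta(t)\to0$ as $t\to0$ with $K$ fixed.

**Step 6: plateau and spikes compete for territory.** This is the heart of the proof: the bracket in (7) is nearly a convex combination of $1$ and $G(f)$. Let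
$$v:=\sum_{S\in\mathcal H}|S\cap R|\le1 .$$
By (3) and $|S\cap R|\le1$, we have $\sum_{\mathcal H}F(S;\mathbf 1_R)\le v$.

We count the cells swallowed by cubes of $\mathcal H$. For $S\in\mathcal H$ let $I_S=\{i:U_i\subset\overline S\}$. Suppose $|U_i\cap S|>0$ but $i\notin I_S$. In each coordinate the open projection $(a_k,b_k)$ of $U_i$ meets the interior $(c_k,d_k)$ of the projection of $S$, and in some coordinate $(a_k,b_k)\not\subset[c_k,d_k]$. An interval that meets $(c_k,d_k)$ and contains a point outside $[c_k,d_k]$ contains $c_k$ or $d_k$. In a given direction the cells have $K$ disjoint projections, so at most $2$ of them contain $c_k$ or $d_k$, and each is the projection of $K^{n-1}$ cells. Hence at most $2nK^{n-1}$ cells are of this kind. Since each cell has measure $K^{-n}$, it follows that $|S\cap R|\le K^{-n}\big(\#I_S+2nK^{n-1}\big)$, that is,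
$$\#I_S\ge K^n|S\cap R|-2nK^{n-1}.$$
If $U_i\subset\overline S$, then $U_i$, being open, lies in the interior of $S$. So the sets $I_S$ are disjoint for different $S\in\mathcal H$. With $\#\mathcal H\le1/\delta$, the union $I:=\bigcup_{S\in\mathcal H}I_S$ satisfies
$$\frac{\#I}N\ge v-\frac{2n}{K\delta}. \tag{8}$$

Now consider the spikes seen by $\mathcal T$. Distinct sets $\varphi_i(R)$ are cubes of side $t$ centered at distinct $z_i$, so their $\ell^\infty$-distance is at least $\frac1K-t>\frac1{2K}$. A cube $S\in\mathcal T$ has $\ell(S)<\frac1{2K}$, so it meets at most one of them, and $F(S;g)\le\sum_iF(S;g_i)$. If $i\in I$, then $U_i$ lies in the interior of some cube of $\mathcal H$, and this cube is different from every $S\in\mathcal T$. Thus $|S\cap U_i|=0$ and $F(S;g_i)=0$ for all $S\in\mathcal T$. Using (6) for the remaining $i$, and then (8),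
$$\sum_{\mathcal T}F(S;g)\le\sum_{i\notin I}\sum_{S\in\mathcal T}F(S;g_i)\le\frac{N-\#I}N\,G(f)\le\Big(1-v+\frac{2n}{K\delta}\Big)G(f).$$
Altogether the bracket in (7) is at most
$$v+(1-v)G(f)+\frac{2n}{K\delta}G(f)\le\max\{1,G(f)\}+\frac{2n}{K\delta}G(f).$$
The last summand is the boundary effect of the opening example.

**Step 7: choice of the parameters.** We make all errors small, in the right order. Steps 3–6 give, uniformly in $\mathcal S$,
$$G(h)^{1/p}\le\Big(\max\{1,G(f)\}+\frac{2n}{K\delta}G(f)\Big)^{1/p}+\delta^{\beta/p}+\eta(t).$$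
Put $B=\max\{1,G(f)\}$, finite by (4), and $\omega=(B+\varepsilon)^{1/p}-(B+\frac\varepsilon2)^{1/p}>0$. First choose $\delta\in(0,1)$ with $\delta^{\beta/p}\le\frac\omega2$; then $K$ with $(2K)^{-n}<\delta$ and $\frac{2n}{K\delta}G(f)\le\frac\varepsilon2$; then $t<\frac1{12K}$ with $\eta(t)\le\frac\omega2$. This gives $G(h)^{1/p}\le(B+\varepsilon)^{1/p}$, and the Proposition is proved. $\blacksquare$

## Iterating the layers: Theorem A

**Step 1: the sequence.** We apply the Proposition repeatedly with summable errors. Let $f_0=\mathbf 1_R$. Then $G(f_0)\le1$, and the cube $Q^*$ alone shows $m(f_0)\ge2^{-np}$, exactly as in Step 2 above. For $k\ge1$ let $f_k$ be the function $h$ obtained from $f=f_{k-1}$ with $\varepsilon=2^{-k}$. By induction $G(f_k)\le1+\sum_{i=1}^k2^{-i}$, so for all $L$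
$$G(f_L)\le2,\qquad m(f_L)\ge(L+1)2^{-np}, \tag{9}$$
with $f_L\ge0$ bounded and vanishing outside $R$.

**Step 2: domains containing $J$.** This covers $\mathcal X=\mathbb R^n$ and every cube with interior $J$. Take $F_L=f_L$. Families of cubes in $\mathcal X$ are families in $\mathbb R^n$, so $\|f_L\|_{RM_{p,q,\alpha}(\mathcal X)}^p\le G(f_L)\le2$. Open cubes in $J$ are cubes in $\mathcal X$, so $\mathcal M(f_L)\ge M_Jf_L$ on $J$. For a cube $S\subset J$ and any $u\in[1,\infty]$ we have $\|\mathcal M(f_L)\|_{L^u(S)}\ge|S|^{1/u}\inf_SM_Jf_L$, hence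
$$|S|^{1-p\alpha-\frac pu}\|\mathcal M(f_L)\|_{L^u(S)}^p\ge|S|^{1+\beta}\big(\inf_SM_Jf_L\big)^p .$$
Summing over disjoint families gives $\|\mathcal M(f_L)\|_{RM_{p,u,\alpha}(\mathcal X)}^p\ge m(f_L)\ge(L+1)2^{-np}$. So $c=2^{-n}$ works.

**Step 3: an arbitrary cube.** We transport the functions by an affine map. The interior of $Q_0$ is $x_0+\lambda J$ for some $x_0\in\mathbb R^n$, $\lambda>0$. Put $F_L(x)=f_L((x-x_0)/\lambda)$. Under this change of variables averages are preserved, and each sum $\sum_j|S_j|^{1-p\alpha-p/u}\|\cdot\|_{L^u(S_j)}^p$ is multiplied by $\lambda^{n(1-p\alpha-p/u)}\lambda^{np/u}=\lambda^{n(1+\beta)}$, for every $u$. Families in $Q_0$ correspond to families in $\mathbb R^n$, and cubes in $x_0+\lambda J$ are cubes in $Q_0$. Hence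
$$\|F_L\|^p_{RM_{p,q,\alpha}(Q_0)}\le2\lambda^{n(1+\beta)},\qquad\|\mathcal M(F_L)\|_{RM_{p,u,\alpha}(Q_0)}^p\ge\lambda^{n(1+\beta)}(L+1)2^{-np},$$
which is the claim with $c=\lambda^{n(1+\beta)/p}2^{-n}$. $\blacksquare$

**Remark (the overlapping cubes).** The functions $f_L$ also show that $\sum_jF(3S_j;f)\le C'G(f)$ fails for disjoint $S_j$. Let $d(f)$ be the supremum of $\sum_jF(3S_j;f)$ over finite families of pairwise disjoint open cubes $S_j\subset J$. With the notation of the Proposition, $3\varphi_i(S)=\varphi_i(3S)$ and $h\ge g_i$, so $F(3\varphi_i(S);h)\ge F(\varphi_i(3S);g_i)=\frac1NF(3S;f)$. Moreover $3Q^*=(0,3)\times(-1,2)^{n-1}\supset R$ gives $F(3Q^*;h)\ge3^{-ns}$. Using the cubes $\varphi_i(S_j)$ together with $Q^*$ we get $d(h)\ge d(f)+3^{-ns}$. Since also $d(\mathbf 1_R)\ge3^{-ns}$, we have $d(f_L)\ge(L+1)3^{-ns}$, while $G(f_L)\le2$.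

## One function for all $u$: Theorem B

**Step 1: the sum.** We add up multiples of the $F_L$ with weights that keep the norm finite. Choose integers $L_k$ with $2^{-kp}L_k\ge k$ and put
$$f=\sum_{k\ge1}2^{-k}F_{L_k}.$$
All terms are nonnegative. By Minkowski's inequality each partial sum has $RM_{p,q,\alpha}(\mathcal X)$ norm at most $\sum_k2^{-k}\sup_L\|F_L\|_{RM_{p,q,\alpha}(\mathcal X)}=\sup_L\|F_L\|_{RM_{p,q,\alpha}(\mathcal X)}$. For each fixed family of cubes, monotone convergence passes this bound to $f$. So $\|f\|_{RM_{p,q,\alpha}(\mathcal X)}\le\sup_L\|F_L\|_{RM_{p,q,\alpha}(\mathcal X)}<\infty$.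

**Step 2: local integrability.** This is needed for $f$ to belong to the space. The function $f$ vanishes outside the fixed cube $R$ (respectively $x_0+\lambda R$). Using this one cube as a family, the $L^q$ norm of $f$ on it is controlled by the $RM$ norm. So $f$ is in $L^q$ of a cube and vanishes elsewhere, hence it is integrable, and $f\in RM_{p,q,\alpha}(\mathcal X)$.

**Step 3: the maximal function.** We compare with one term at a time. Since $f\ge2^{-k}F_{L_k}$, we have $\mathcal M(f)\ge2^{-k}\mathcal M(F_{L_k})$ for every $k$. By Theorem A,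
$$\|\mathcal M(f)\|_{RM_{p,u,\alpha}(\mathcal X)}^p\ge c^p\,2^{-kp}L_k\ge c^pk\qquad\text{for all }k\text{ and all }u\in[1,\infty].$$
Hence the left side is infinite for every $u$. $\blacksquare$

## Outside the range, only $\{0\}$ and Lebesgue spaces: Theorem C

Now let $p\in[1,\infty)$, $q\in[1,\infty]$, $\alpha\in\mathbb R$ be arbitrary, and put $\theta:=1-p\alpha-\frac pq$ (with $\frac pq=0$ for $q=\infty$). By (1) the summand of the norm is
$$|Q|^\theta\|f\|_{L^q(Q)}^p=|Q|^{1-p\alpha}A_q(Q)^p,\qquad\text{and}\qquad\theta\ge0\iff\alpha\le\tfrac1p-\tfrac1q .$$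
We identify the space in every case except that of Theorem A.

**Case 1: $\alpha>0$; the space is $\{0\}$.** Fine partitions blow up the norm. If $f$ is not zero a.e., there is a cube $W$ whose closure is contained in $\mathcal X$ with $0<A_1(W)<\infty$. Split it into $k^n$ congruent cubes $Q_j$. Since $A_q\ge A_1$, Jensen's inequality with weights $|Q_j|/|W|$ gives
$$\sum_j|Q_j|^{1-p\alpha}A_q(Q_j)^p\ge\big(|W|k^{-n}\big)^{-p\alpha}\sum_j|Q_j|A_1(Q_j)^p\ge\big(|W|k^{-n}\big)^{-p\alpha}|W|A_1(W)^p\to\infty$$
as $k\to\infty$, because $-p\alpha<0$.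

**Case 2: $\mathcal X=\mathbb R^n$, $\theta>0$; the space is $\{0\}$.** One large cube suffices: for $Q=(-T,T)^n$ we have $|Q|^\theta\|f\|_{L^q(Q)}^p\to\infty$ as $T\to\infty$ unless $f=0$ a.e.

**Case 3: $\alpha=0$, $q\le p$; the space is $L^p(\mathcal X)$ with equal norms.** Jensen's inequality gives $\sum_j|Q_j|A_q(Q_j)^p\le\sum_j\int_{Q_j}|f|^p\le\|f\|_p^p$. Conversely, suppose the norm is finite and take grids of congruent open cubes filling $\mathcal X$ up to null sets, with mesh tending to $0$. For each grid let $w$ be the function equal to $A_1(Q_j)$ on $Q_j$. By Lebesgue's differentiation theorem $w\to|f|$ a.e., and Fatou's lemma gives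
$$\|f\|_p^p\le\liminf\sum_j|Q_j|A_1(Q_j)^p\le\|f\|_{RM_{p,q,0}(\mathcal X)}^p .$$

**Case 4: $\mathcal X=Q_0$, $\alpha\le0$, $\theta\ge0$; the norm equals $|Q_0|^{\theta/p}\|f\|_{L^q(Q_0)}$.** The single cube $Q_0$ gives "$\ge$". For "$\le$" there are three ranges of $q$. If $q\le p$, then since $\theta\ge0$ and $\frac pq\ge1$,
$$\sum_j|Q_j|^\theta\|f\|_{L^q(Q_j)}^p\le|Q_0|^\theta\Big(\sum_j\|f\|_{L^q(Q_j)}^q\Big)^{p/q}\le|Q_0|^\theta\|f\|_{L^q(Q_0)}^p .$$
If $p<q<\infty$, then $-p\alpha\ge0$ and Hölder's inequality with weights $|Q_j|$ give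
$$\sum_j|Q_j|^{1-p\alpha}A_q(Q_j)^p\le|Q_0|^{-p\alpha}\,|Q_0|^{1-\frac pq}\Big(\sum_j|Q_j|A_q(Q_j)^q\Big)^{p/q}\le|Q_0|^\theta\|f\|_{L^q(Q_0)}^p .$$
If $q=\infty$, then $1-p\alpha\ge1$ gives $\sum_j|Q_j|^{1-p\alpha}\|f\|_{L^\infty(Q_j)}^p\le|Q_0|^{1-p\alpha}\|f\|_\infty^p$, and here $\theta=1-p\alpha$.

**Case 5: $\mathcal X=\mathbb R^n$, $\alpha\le0$, $\theta=0$; the norm equals $\|f\|_{L^q(\mathbb R^n)}$.** Here $\alpha=\frac1p-\frac1q\le0$, so $q\le p$. As in Case 4, $\sum_j\|f\|_{L^q(Q_j)}^p\le\big(\sum_j\|f\|_{L^q(Q_j)}^q\big)^{p/q}\le\|f\|_q^p$. Single cubes increasing to $\mathbb R^n$ give the reverse inequality.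

**Case 6: $\alpha<0$, $\theta<0$.** This means $\frac1p-\frac1q<\alpha<0$. It forces $q<p$, hence $q<\infty$ and $p>1$: this is (a), the situation of Theorem A.

**The list is exhaustive.** If $\alpha>0$, use Case 1. If $\alpha=0$ and $q\le p$, use Case 3. If $\alpha=0$ and $q>p$, then $\theta=1-\frac pq>0$, and Case 2 or Case 4 applies. If $\alpha<0$, split by the sign of $\theta$: Cases 2 and 4 for $\theta>0$, Cases 5 and 4 for $\theta=0$, Case 6 for $\theta<0$.

**Boundedness in Cases 1–5.** We read off the answer from the identification. In Cases 1 and 2 boundedness is trivial. In Cases 3–5 the space is $L^u(\mathcal X)$ with equivalent norms, where $u=p$ in Case 3 and $u=q$ in Cases 4 and 5. For $u>1$, $\mathcal M$ is bounded by the known result. For $u=1$ it is not. By translation and dilation, and since cubes in $(0,1)^n$ then become cubes in $\mathcal X$, we may test in $(0,1)^n$. Let $f=\epsilon^{-n}\mathbf 1_{(0,\epsilon)^n}$ with $0<\epsilon<1$, so $\|f\|_1=1$. If $x\in(0,1)^n$ and $|x|_\infty\ge\epsilon$, the cubes $(0,\tau)^n$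 with $|x|_\infty<\tau<1$ contain $x$ and give the average $\tau^{-n}$; letting $\tau\downarrow|x|_\infty$ we get $\mathcal Mf(x)\ge|x|_\infty^{-n}$. Since $\{x\in(0,1)^n:|x|_\infty<\tau\}$ has measure $\tau^n$,
$$\|\mathcal Mf\|_1\ge\int_\epsilon^1\tau^{-n}\,n\tau^{n-1}\,d\tau=n\log\frac1\epsilon\to\infty\quad(\epsilon\to0).$$

**When $u=1$ occurs.** We check that this is exactly (b). In Case 3 it means $p=1$, hence $q=1$, with $\alpha=0=\frac1p-1$. In Case 4 it means $q=1$ and $\theta\ge0$, that is $\alpha\le\frac1p-1$, which is automatically $\le0$. In Case 5 it means $q=1$ and $\alpha=\frac1p-1$. Conversely, let $q=1$. If $\alpha=\frac1p-1$ and $\mathcal X=\mathbb R^n$, then $\theta=0$ and $\alpha\le0$, so Case 5 applies. If $\alpha\le\frac1p-1$ and $\mathcal X=Q_0$, Case 4 applies. In each instance the space is $L^1(\mathcal X)$.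

**The equivalence.** It remains to place Case 6 on the correct side. There $\mathcal M$ is unbounded by Theorem A, so $\mathcal M$ is unbounded exactly in (a) and (b). In all other situations the space is $\{0\}$ or $L^u(\mathcal X)$ with $u>1$. Conversely, if the space is $\{0\}$ or, with equivalent norms, $L^u(\mathcal X)$ with $u>1$, then $\mathcal M$ is bounded on it; so in (a) and (b) the space is neither of these. $\blacksquare$
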